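\title{Algebraically decaying self-similar solutions of the LSW model with encounters}

\begin{abstract}
We study stationary solutions, in self-similar variables, of the LSW model with encounters, in which particles also merge according to the additive coagulation kernel with strength $\varepsilon$. We prove the conjecture that for every small $\varepsilon>0$ there are stationary solutions that decay algebraically. The solutions we construct decay like $z^{-2-\varepsilon/(1-\varepsilon)}$, they form a family indexed by the mass $\eta$ carried by the tail, and as $\varepsilon\to0$ they converge pointwise, except possibly at $z=\frac12$, to $1-\eta$ times the LSW profile supported in $[0,\frac12]$. We also show that $2+\varepsilon/(1-\varepsilon)$ is the only possible exponent and that algebraic decay is impossible for $\varepsilon\ge1$. Both proofs rest on the equation for the flux of mass through size $z$.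
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\varepsilon>0$. For a function $\Phi\ge0$ on $(0,\infty)$ with $\int_0^\infty(1+z)\Phi(z)\,dz<\infty$ put
\[
J[\Phi](z)=\frac12\int_0^z z\,\Phi(z-z')\Phi(z')\,dz'-\Phi(z)\int_0^\infty(z+z')\Phi(z')\,dz' .
\]
If $\Phi$ is the density of particles of size $z$, then $J[\Phi]$ is the rate of change of $\Phi$ when particles of sizes $x$ and $y$ merge into one of size $x+y$ at rate $x+y$: the first term counts the particles of size $z$ that are created, the second those that are consumed. The LSW (Lifshitz--Slyozov--Wagner) model with encounters, for this additive kernel and in self-similar variables, is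
\[
\Phi_\tau-z\Phi_z-2\Phi+\frac{\partial}{\partial z}\Big(\big(-1+\lambda(\tau)z^{1/3}\big)\Phi\Big)=\varepsilon J[\Phi(\cdot,\tau)](z),\qquad \int_0^\infty z\Phi(z,\tau)\,dz=1,
\]
with $\lambda(\tau)=\int_0^\infty\Phi\,dz\big/\int_0^\infty z^{1/3}\Phi\,dz$. Particles with $\lambda z^{1/3}>1$ grow and the others shrink. The value of $\lambda$ is the one for which this exchange preserves the mass $\int z\Phi$: formally, multiplying the growth term by $z$ and integrating by parts gives $\int(1-\lambda z^{1/3})\Phi=0$. The case $\varepsilon=0$ is the LSW model itself. Self-similar solutions are the solutions that do not depend on $\tau$.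

\begin{definition}\label{def:stat}
A \emph{stationary solution} is a function $\Phi\in C^1((0,\infty))$ with $\Phi\ge0$, $\Phi\not\equiv0$ and $\int_0^\infty(1+z)\Phi\,dz<\infty$ such that
\begin{equation}\label{eq:stat}
-z\Phi'(z)-2\Phi(z)+\frac{d}{dz}\Big(\big(-1+\lambda z^{1/3}\big)\Phi(z)\Big)=\varepsilon J[\Phi](z)\qquad\text{for every }z>0,
\end{equation}
\begin{equation}\label{eq:constraints}
\int_0^\infty z\Phi\,dz=1,\qquad \lambda=\frac{\int_0^\infty\Phi\,dz}{\int_0^\infty z^{1/3}\Phi\,dz}.
\end{equation}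
It is \emph{algebraically decaying with exponent $p$} if $p>2$ and there are $0<c_-\le c_+$ and $z_0>0$ with $c_-z^{-p}\le\Phi(z)\le c_+z^{-p}$ for all $z\ge z_0$.
\end{definition}

The integrability condition makes both integrals in $\lambda$ finite and positive. The condition $p>2$ is needed for finite mass, and the lower bound excludes exponentially decaying solutions. The normalization of the mass fixes the meaning of $\varepsilon$: since $J$ is quadratic and $\lambda$ does not change when $\Phi$ is multiplied by a constant, a solution of mass $\mu$ becomes, after division by $\mu$, a solution of mass one with $\varepsilon\mu$ in place of $\varepsilon$.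

It is known that there is $\varepsilon_1>0$ such that for every $\varepsilon\in(0,\varepsilon_1)$ there is an exponentially decaying stationary solution, which is close to the smooth self-similar solution of the LSW model with the largest support. The problem treated here comes from the paper of Herrmann, Niethammer and Velazquez \cite{HNV}. It is the conjecture that there are algebraically decaying stationary solutions as well; precisely, that \emph{there is $\varepsilon_0>0$ such that for every $\varepsilon\in(0,\varepsilon_0)$ there is an algebraically decaying stationary solution}, with no closeness to the LSW solution required. We prove this conjecture.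

To state the results we rewrite \eqref{eq:stat}. With
\[
a(z)=a_\lambda(z)=z+1-\lambda z^{1/3}
\]
and $-z\Phi'-2\Phi=-(z\Phi)'-\Phi$, equation \eqref{eq:stat} reads
\begin{equation}\label{eq:a-form}
-(a\Phi)'-\Phi=\varepsilon J[\Phi].
\end{equation}
Thus $-a$ is the velocity with which sizes are transported. For $\lambda>0$ the function $a_\lambda$ is convex, and $a_\lambda'=1-\frac\lambda3z^{-2/3}$ shows that its minimum is attained at $(\lambda/3)^{3/2}$ and equals
\begin{equation}\label{eq:alpha}
\alpha(\lambda)=1-2(\lambda/3)^{3/2}.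
\end{equation}
So $a_\lambda>0$ on $[0,\infty)$ exactly when $\lambda<\lambda_c:=3\cdot2^{-2/3}$. At the critical value, $a_{\lambda_c}(z)=(t-2^{-1/3})^2(t+2^{2/3})$ with $t=z^{1/3}$, so $a_{\lambda_c}$ has a double zero at $z=\frac12$ and no other zero. Put
\begin{equation}\label{eq:Aphi}
A_\lambda(z)=\int_0^z\frac{dx}{a_\lambda(x)},\qquad \phi_\lambda=\frac{e^{-A_\lambda}}{a_\lambda},
\end{equation}
on $(0,\infty)$ if $0<\lambda<\lambda_c$ and on $(0,\frac12)$ if $\lambda=\lambda_c$. Since $A'=1/a$, we have $(a\phi)'=-\phi$, which is \eqref{eq:a-form} for $\varepsilon=0$. The mass-one LSW profile for $\lambda=\lambda_c$ is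
\[
\Phi_{LSW}=\frac{\phi_{\lambda_c}\mathbf 1_{(0,1/2)}}{\int_0^{1/2}z\phi_{\lambda_c}\,dz};
\]
it is supported in $[0,\frac12]$, and Section~\ref{sec:heur} recalls why it solves \eqref{eq:stat}--\eqref{eq:constraints} for $\varepsilon=0$. Finally, for $0<\varepsilon<1$ let
\[
\theta=\frac{\varepsilon}{1-\varepsilon},\qquad\text{so that}\qquad\theta=\varepsilon(1+\theta).
\]

\begin{theorem}[Existence]\label{thm:A}
Let $0<\eta_*\le\frac1{20}$. There are $Z\ge2$ and $\varepsilon_0\in(0,1)$, depending only on $\eta_*$, such that for all $\varepsilon\in(0,\varepsilon_0)$ and all $\eta\in[\eta_*,\frac1{20}]$ there is a stationary solution $\Phi=\Phi_{\varepsilon,\eta}$ with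
\begin{equation}\label{eq:thmA}
\int_Z^\infty z\Phi\,dz=\eta,\qquad 0.7\,\theta\eta Z^\theta z^{-2-\theta}\le\Phi(z)\le1.3\,\theta\eta Z^\theta z^{-2-\theta}\quad(z\ge Z).
\end{equation}
In particular the conjecture holds, with $p=2+\frac\varepsilon{1-\varepsilon}$. Different $\eta$ give different solutions, so if $\eta_*<\frac1{20}$, then for each $\varepsilon<\varepsilon_0$ there is a continuum of algebraically decaying solutions. As $\varepsilon\to0$ with $\eta$ fixed, the parameter $\lambda$ of $\Phi_{\varepsilon,\eta}$ tends to $\lambda_c$, and $\Phi_{\varepsilon,\eta}(z)\to(1-\eta)\Phi_{LSW}(z)$ for every $z\ne\frac12$.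
\end{theorem}

The limit has mass $1-\eta$, not $1$. The missing mass escapes to infinity: by \eqref{eq:thmA}, $\int_Z^Rz\Phi\,dz\le1.3\,\eta\,(1-(Z/R)^\theta)\to0$ as $\varepsilon\to0$ for every fixed $R>Z$.

The second result is not needed for the conjecture. It shows that the exponent in Theorem~\ref{thm:A} is the only possible one.

\begin{theorem}[Rigidity of the exponent]\label{thm:B}
Let $\varepsilon>0$ be arbitrary and let $\Phi$ be an algebraically decaying stationary solution with exponent $p>2$. Then $\varepsilon<1$, $\lambda<\lambda_c$, $p=2+\frac\varepsilon{1-\varepsilon}$, and $\lim_{z\to\infty}z^p\Phi(z)$ exists in $(0,\infty)$.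
\end{theorem}

Section~\ref{sec:flux} integrates \eqref{eq:a-form} once, to a balance of mass fluxes. Section~\ref{sec:heur} solves the simplest cases of this balance by hand; they give the exponent and the shape of the construction. Section~\ref{sec:B} proves Theorem~\ref{thm:B}, and Sections~\ref{sec:coeff}--\ref{sec:limit}, which do not depend on it, prove Theorem~\ref{thm:A} by Schauder's fixed point theorem.

\section{The flux of mass}\label{sec:flux}

In a power-law tail the gain and loss terms of $J$ are each larger, by a factor of order $z$, than the other terms of \eqref{eq:a-form}, so the information lies in their cancellation. Because merging conserves mass, $zJ$ is the derivative of a flux, and this flux is an integral of a nonnegative function. We work with it throughout.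

Let $X=L^1((0,\infty);(1+z)\,dz)$ and let $X_+$ be the set of nonnegative functions in $X$. For $\Psi\in X_+$ and $z\ge0$ put
\[
N(z)=\int_z^\infty x\Psi\,dx,\qquad n(z)=\int_z^\infty\Psi\,dx,\qquad g(z)=z^2\Psi(z),
\]
\[
F(z)=F[\Psi](z)=\iint_{x<z<x+y}x(x+y)\Psi(x)\Psi(y)\,dx\,dy .
\]
So $N$ and $n$ are the mass and the number of the particles larger than $z$, and $F(z)$ is the rate at which merging carries mass from below $z$ to above $z$: a particle of size $x<z$ meets one of size $y$ at rate $x+y$, and its mass $x$ crosses $z$ if $x+y>z$. We have $-zN'=g$ almost everywhere, and, since $\int_u^\infty n\,dy=\int_u^\infty(x-u)\Psi(x)\,dx$,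
\begin{equation}\label{eq:nN}
y\,n(y)\le N(y),\qquad\int_u^\infty n\,dy\le N(u),\qquad\int_0^\infty n\,dy=N(0).
\end{equation}

\begin{lemma}\label{lem:flux}
Let $\Psi,\Psi_1,\Psi_2\in X_+$ and $z>0$.
\begin{enumerate}
\item[(a)] $xJ[\Psi]$ is integrable on $(0,z)$ and $F(z)=-\int_0^zxJ[\Psi]\,dx$; in particular $F$ is continuous. If $\Psi$ is continuous on $(0,\infty)$, then $J[\Psi]$ is continuous, $F\in C^1((0,\infty))$ and $F'=-zJ[\Psi]$.
\item[(b)] If $\Psi\le S$ almost everywhere, then $F(z)\le\frac12Sz^2\,(zn(0)+N(0))$, and $|F(z')-F(z)|\le Sz'\,(z'n(0)+N(0))\,(z'-z)$ for $z<z'$.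
\item[(c)] $|F[\Psi_1](z)-F[\Psi_2](z)|\le(1+z)\,(\|\Psi_1\|_X+\|\Psi_2\|_X)\,\|\Psi_1-\Psi_2\|_X$.
\item[(d)] If $N(0)=1$, then
\begin{equation}\label{eq:decomp}
F=N-N^2+L+R_1+R_2,\qquad L(z)=\int_0^{z/2}g(z-y)\,n(y)\,dy,
\end{equation}
where
\[
0\le R_1(z)\le n(\tfrac z2)\int_0^{z/2}g\,dx,\qquad 0\le R_2(z)\le2\operatorname*{ess\,sup}_{z/2<y<z}y\Psi(y)\int_0^{z/2}N\,du .
\]
Moreover $(1-N)N\le F\le2+\|g\|_\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $x<z$ we have $x(x+y)\le zx+xy\le(1+z)(1+x)(1+y)$. Hence all double integrals below are finite, and (c) follows by writing $\Psi_1(x)\Psi_1(y)-\Psi_2(x)\Psi_2(y)=(\Psi_1-\Psi_2)(x)\Psi_1(y)+\Psi_2(x)(\Psi_1-\Psi_2)(y)$.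

(a) By Fubini's theorem, the integral over $(0,z)$ of $x$ times the gain term is $\frac12\iint_{x+y<z}(x+y)^2\Psi(x)\Psi(y)$. The region is symmetric and $\frac12(x+y)^2=\frac12x(x+y)+\frac12y(x+y)$, so this equals $\iint_{x+y<z}x(x+y)\Psi(x)\Psi(y)$. The integral of $x$ times the loss term is $\iint_{x<z}x(x+y)\Psi(x)\Psi(y)$. The difference is $-F(z)$. Let $\Psi$ be continuous. The loss term $\Psi(z)(zn(0)+N(0))$ is continuous. The gain term equals $z\int_0^{z/2}\Psi(z-y)\Psi(y)\,dy$; for $z$ in a compact subinterval of $(0,\infty)$ the factor $\Psi(z-y)\mathbf 1_{y<z/2}$ is bounded, because $z-y\in[\frac z2,z]$, so the gain term is continuous by dominated convergence.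

(b) The gain term at $x$ lies in $[0,\frac12xSn(0)]$ and the loss term in $[0,S(xn(0)+N(0))]$, so $|J(x)|\le S(xn(0)+N(0))$ almost everywhere. Integrate $x|J(x)|$ over $(0,z)$ and over $(z,z')$.

(d) Write $x(x+y)=xy+x^2$. In the term $xy$, the part $y\ge z$ of the region gives $(1-N(z))N(z)$, and the part $y<z$ gives
\[
R_2(z)=\iint_{x,y<z<x+y}xy\,\Psi(x)\Psi(y)\,dx\,dy .
\]
The term $x^2$ gives $\int_0^zg(x)n(z-x)\,dx$; its part $x>\frac z2$ is $L$, and its part $x<\frac z2$ is $R_1$, which is bounded as stated because $n$ is nonincreasing. In $R_2$ the larger variable exceeds $\frac z2$, so by symmetry $R_2\le2\int_{z/2}^zy\Psi(y)N(z-y)\,dy$. Finally $(1-N)N\le1$, $R_2\le N(0)^2=1$, and $L+R_1\le\|g\|_\infty\int_0^\infty n=\|g\|_\infty$.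
\end{proof}

\begin{lemma}[Balance of fluxes]\label{lem:balance}
Let $\varepsilon\ge0$, $\lambda>0$, $\Phi\in X_+\cap C^1((0,\infty))$, and put $G=za\Phi-\varepsilon F[\Phi]$. Then \eqref{eq:a-form} holds on $(0,\infty)$ if and only if $G'=(1-\lambda z^{1/3})\Phi$ on $(0,\infty)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:flux}(a), $G'=a\Phi+z(a\Phi)'+\varepsilon zJ$. Since $1-\lambda z^{1/3}=a-z$, this gives $G'-(1-\lambda z^{1/3})\Phi=z\,[(a\Phi)'+\Phi+\varepsilon J]$.
\end{proof}

The function $G$ is the net flux of mass downward through $z$: transport carries $za\Phi$ down and merging carries $\varepsilon F$ up. If $G$ tends to $0$ at $0$ and at $\infty$, integration of $G'$ gives $\int_0^\infty(1-\lambda z^{1/3})\Phi=0$, which is the formula for $\lambda$ in \eqref{eq:constraints}. The nonlocal constraint on $\lambda$ thus becomes a pair of boundary conditions for $G$.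

\section{Model computations}\label{sec:heur}

This section explains the results and the construction. Apart from the definitions \eqref{eq:Ek} and \eqref{eq:H}, nothing in it is used in the proofs.

\subsection*{No encounters}
For $\varepsilon=0$ the solutions of \eqref{eq:a-form} on an interval $(0,z_1)$ where $a>0$ are the multiples of $\phi_\lambda$. Put
\begin{equation}\label{eq:Ek}
E=\frac{e^A}z,\qquad k=\frac1a-\frac1z=\frac{\lambda z^{1/3}-1}{za},\qquad\text{so that}\qquad E'=kE,\quad\phi=\frac1{zaE}.
\end{equation}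
For $\lambda<\lambda_c$ we have $k=O(z^{-5/3})$ at infinity, so $E$ has a limit $E_\infty\in(0,\infty)$ and $z^2\phi_\lambda\to1/E_\infty$. The mass of $\phi_\lambda$ is infinite, but only logarithmically: transport alone produces the borderline exponent $2$. For $\lambda=\lambda_c$ the function $a$ is comparable to $(\frac12-z)^2$ near $\frac12$, so $A\ge c/(\frac12-z)-C$ with constants $c,C>0$, and both $\phi$ and $\phi'=-e^{-A}(1+a')/a^2$ tend to $0$ as $z\uparrow\frac12$. Hence $\Phi_{LSW}$ is $C^1$ and solves \eqref{eq:a-form} for $\varepsilon=0$; its flux $G$ is a multiple of $ze^{-A}\mathbf 1_{(0,1/2)}$ and vanishes at both ends, so the formula for $\lambda$ holds with $\lambda=\lambda_c$.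

One may therefore guess that for small $\varepsilon$ an algebraic solution has $\lambda<\lambda_c$ and an exponent slightly above $2$, the excess being due to encounters. The next computation finds the excess.

\subsection*{The tail}
Let $\Phi$ be a solution of mass one with a power-law tail and $G(\infty)=0$, and let $z$ be large. Then $za\Phi=g\,(1+O(z^{-2/3}))$, and $G(z)=\int_z^\infty(\lambda x^{1/3}-1)\Phi$ is smaller than $g$ by a factor $z^{-2/3}$. So the balance $za\Phi=\varepsilon F+G$ becomes $g\approx\varepsilon F$. In \eqref{eq:decomp} two terms are linear in the tail. The term $N$ describes small particles swallowed by particles beyond $z$. The term $L\approx g(z)\int_0^\infty n=g(z)$ describes particles just below $z$ that are pushed across $z$ by small ones. The terms $R_1$ and $R_2$ are of size $gN$ or $g/z$. Dropping them we obtain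
\begin{equation}\label{eq:model}
g=\varepsilon\,(N-N^2+g),\qquad g=-zN'.
\end{equation}
For $\varepsilon\ge1$ the right side exceeds $g$ whenever $0<N<1$, so there is no solution. For $\varepsilon<1$, \eqref{eq:model} is the logistic equation $-zN'=\theta N(1-N)$, that is, $\big(\log\frac N{1-N}\big)'=-\frac\theta z$. With $N(Z)=\eta$ and
\[
w(z)=(Z/z)^\theta
\]
its solution is
\[
N=\frac{\eta w}{1-\eta+\eta w},\qquad g-\theta N=-\theta N^2,\qquad|g-\theta N|\le\frac{\theta\eta^2w^2}{(1-\eta)^2}.
\]
Three facts are visible. The exponent is forced: $\Phi=g/z^2$ decays like $z^{-2-\theta}$. The amplitude $\eta$ is free. And $g-\theta N$ is of size $\theta\eta^2w^2$, quadratic in the tail; this is the form of the condition that will define our convex set. As $z\to\infty$ the neglected terms are of lower order for every $\varepsilon$, which gives Theorem~\ref{thm:B}. For Theorem~\ref{thm:A} we need them small on all of $[Z,\infty)$; the errors $z^{-2/3}$ are small because $Z$ is large, and $gN\approx\theta N^2$ is small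 compared with $N^2$ because $\varepsilon$ is small.

\subsection*{The core}
Let $\lambda<\lambda_c$ and regard $F$ as given. Since $(1-\lambda z^{1/3})\Phi=-kza\Phi$, Lemma~\ref{lem:balance} turns the equation into $G'=-k(G+\varepsilon F)$, or $(EG)'=-\varepsilon E'F$. The condition $G(\infty)=0$ selects $EG=\varepsilon\int_z^\infty E'F$, and $za\Phi=\varepsilon F+G$ then says $\Phi=H[\Phi,\lambda]$, where
\begin{equation}\label{eq:H}
H[\Psi,\lambda](z)=\varepsilon\phi(z)\Big[E(z)F(z)+\int_z^\infty E'F\,dx\Big],\qquad F=F[\Psi].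
\end{equation}
The condition $G(0)=0$ then costs nothing, because $E(z)\to\infty$ as $z\to0$. For $z<\frac12$ and $\lambda$ near $\lambda_c$ we have $H=\gamma\phi+O(\varepsilon)$ with $\gamma=\varepsilon\int_0^\infty E'F$, so on $(0,\frac12)$ the solution looks like an LSW profile of amplitude $\gamma$. Near $z=\frac12$, where $a$ is almost zero, $E$ grows from order one to the order of
\[
Y(\lambda)=E(1)=e^{A_\lambda(1)},
\]
and $Y\to\infty$ as $\lambda\to\lambda_c$. If $F$ is of order one, $\gamma$ is of order $\varepsilon Y$. In words: encounters put a density of order $\varepsilon$ beyond $\frac12$, it drifts back through the bottleneck, and the term $-\Phi$ in \eqref{eq:a-form} amplifies $a\Phi$ by the factor $Y$ on the way from $1$ to $0$. The mass of the core is too small if $\varepsilon Y$ is small and too large if $\varepsilon Y$ is large, and $\lambda$ has to be tuned in between so that it equals $1-\eta$.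

\subsection*{Why one cannot simply iterate $H$}
The linear part of \eqref{eq:model} maps $g=\theta\eta w$, $N=\eta w$ to $\varepsilon(1+\theta)\eta w=\theta\eta w$ for every $\eta$. The amplitude of the tail is thus a neutral direction of the map $\Psi\mapsto H$, and the corrections of relative size $\eta$ can push it out of any prescribed range. We shall therefore solve the linear equation $-zN'=\theta N+\rho$ with $N(Z)=\eta$ exactly, feeding in only the remainder $\rho=z^2H-\theta N$. On $(0,Z)$ we shall normalize $H$ to mass $1-\eta$ and let $\lambda$ move until the normalization is trivial.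

\section{The exponent is forced: proof of Theorem~\ref{thm:B}}\label{sec:B}

Let $\Phi$ be algebraically decaying with exponent $p$. Put $\sigma=p-2>0$ and $\delta=\min\{\sigma,\frac12\}$, and use the notation of Section~\ref{sec:flux} with $\Psi=\Phi$. The symbol $O$ refers to $z\to\infty$. The plan is to justify \eqref{eq:model} up to $O(z^{-\sigma-\delta})$. The difficulty is that $L\approx g$ is not available pointwise, since nothing is known yet about the oscillation of $g$; it is available after an integration in $z$.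

\emph{Step 1: the integrated equation.} We have $g=O(z^{-\sigma})$, $N=O(z^{-\sigma})$, $n=O(z^{-1-\sigma})$, and $N\ge c'z^{-\sigma}$ for large $z$ with some $c'>0$. Both $N$ and $g$ are integrable on $(0,z_0)$ and $O(z^{-\delta})$ with $\delta<1$, so $\int_0^{z/2}N$ and $\int_0^{z/2}g$ are $O(z^{1-\delta})$. Lemma~\ref{lem:flux}(d) gives $R_1+R_2=O(z^{-1-\sigma}z^{1-\delta})=O(z^{-\sigma-\delta})$, and $N^2=O(z^{-2\sigma})=O(z^{-\sigma-\delta})$. Hence
\[
F=N+L+O(z^{-\sigma-\delta}),\qquad L\le\sup_{[z/2,z]}g\int_0^\infty n=O(z^{-\sigma}).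
\]
In particular $F\to0$. Also $za\Phi\to0$, so $G\to0$ at infinity, and Lemma~\ref{lem:balance} gives
\begin{equation}\label{eq:Bint}
za\Phi=\varepsilon F+\int_z^\infty(\lambda x^{1/3}-1)\Phi\,dx\qquad(z>0).
\end{equation}

\emph{Step 2: $\lambda<\lambda_c$.} If $\lambda\ge\lambda_c$, then $\alpha(\lambda)\le0<a(0)$ by \eqref{eq:alpha}, so $a(z_*)=0$ for some $z_*>0$. Then $\lambda x^{1/3}-1\ge\lambda z_*^{1/3}-1=z_*>0$ for $x\ge z_*$. Since $F\ge0$ and $\Phi>0$ for large $x$, the right side of \eqref{eq:Bint} is positive at $z_*$, while the left side vanishes.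

\emph{Step 3: $\varepsilon<1$.} We have $za\Phi-g=z(1-\lambda z^{1/3})\Phi=O(z^{-\sigma-2/3})$, and the integral in \eqref{eq:Bint} is $O(z^{-\sigma-2/3})$. As $\delta<\frac23$,
\begin{equation}\label{eq:Bg}
g=\varepsilon(N+L)+O(z^{-\sigma-\delta}).
\end{equation}
We divide by $z$ and integrate over $(z,\infty)$. On the left we get $\int_z^\infty g/x\,dx=N(z)$. For $L$, Fubini's theorem and the substitution $u=x-y$ give the first identity in
\[
\int_z^\infty\frac{L(x)}x\,dx=\int_0^\infty n(y)\int_{\max\{z-y,\,y\}}^\infty\frac{g(u)}{u+y}\,du\,dy,\qquad N(z)=\int_0^\infty n(y)\int_z^\infty\frac{g(u)}u\,du\,dy;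
\]
the second holds because $\int_0^\infty n=1$. For $y\le\frac z2$ the inner integrals differ by at most $\int_{z-y}^z\frac{g(u)}u\,du+\int_z^\infty\frac{y\,g(u)}{u^2}\,du=O(yz^{-1-\sigma})$, and $\int_0^{z/2}yn\,dy\le\int_0^{z/2}N=O(z^{1-\delta})$ by \eqref{eq:nN}; this range contributes $O(z^{-\sigma-\delta})$. For $y>\frac z2$ both inner integrals lie in $[0,N(\frac z2)]$ and $\int_{z/2}^\infty n\le N(\frac z2)$; this range contributes $O(z^{-2\sigma})$. Hence $\int_z^\infty L/x\,dx=N+O(z^{-\sigma-\delta})$ and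
\begin{equation}\label{eq:BP}
(1-\varepsilon)N(z)=\varepsilon P(z)+O(z^{-\sigma-\delta}),\qquad P(z)=\int_z^\infty\frac{N(x)}x\,dx .
\end{equation}
Since $P\ge\frac{c'}\sigma z^{-\sigma}$ for large $z$, the right side is positive for large $z$, and so $\varepsilon<1$.

\emph{Step 4: $\sigma=\theta$.} By \eqref{eq:BP}, $-zP'=N=\theta P+O(z^{-\sigma-\delta})$, so
\[
\big(\log(z^\theta P)\big)'=\frac{\theta P-N}{zP}=O(z^{-1-\delta}).
\]
This is integrable at infinity, so $z^\theta P$ has a limit $P_\infty\in(0,\infty)$. As $P$ is bounded above and below by positive multiples of $z^{-\sigma}$ for large $z$, we get $\sigma=\theta$, that is, $p=2+\frac\varepsilon{1-\varepsilon}$. Also $z^\theta N\to N_\infty:=\theta P_\infty>0$.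

\emph{Step 5: the limit of $z^p\Phi$.} Let $\ell^+$ and $\ell^-$ be the upper and lower limits of $z^\theta g=z^p\Phi$; both are finite. In $z^\theta L(z)=\int_0^\infty z^\theta g(z-y)\mathbf 1_{y<z/2}\;n(y)\,dy$ the functions $y\mapsto z^\theta g(z-y)\mathbf 1_{y<z/2}$ are bounded uniformly for large $z$, and for fixed $y$ their upper and lower limits as $z\to\infty$ are $\ell^+$ and $\ell^-$. For uniformly bounded functions on a probability space, here $n(y)\,dy$, Fatou's lemma applies both to the functions and to a constant minus the functions; it gives $\liminf z^\theta L\ge\ell^-$ and $\limsup z^\theta L\le\ell^+$. Now \eqref{eq:Bg} yields $\ell^+\le\varepsilon(N_\infty+\ell^+)$ and $\ell^-\ge\varepsilon(N_\infty+\ell^-)$. Since $\varepsilon<1$, this means $\ell^+\le\theta N_\infty\le\ell^-$, so $z^p\Phi\to\theta N_\infty\in(0,\infty)$. \qed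

The upper bound on $\Phi$ controls the error terms. The lower bound is used to make $P$ dominate them, in Steps 3 and 4, and it cannot be dropped there: the exponentially decaying solutions satisfy $\Phi=O(z^{-p})$ for every $p$.

\section{The transport coefficients near the critical value}\label{sec:coeff}

From now on $\lambda\in I=[\frac95,\lambda_c)$, and $A,\phi,E,k,Y,\alpha$ are the functions in \eqref{eq:alpha}, \eqref{eq:Aphi}, \eqref{eq:Ek} and $Y=E(1)$. As $\lambda\to\lambda_c$ the coefficient $a$ degenerates near $\frac12$. The following lemma says that away from $\frac12$ everything is uniform in $\lambda$, that $\phi$ is bounded even near $\frac12$, and that $1/\alpha$ grows only like $\log^2Y$.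

\begin{lemma}\label{lem:coeff}
There is an absolute constant $b\ge1$ such that for all $\lambda\in I$:
\begin{enumerate}
\item[(a)] $\phi\le b$ on $(0,\infty)$, and $\int_0^{4/27}z\phi\,dz\ge1/b$.
\item[(b)] $E'<0$ on $(0,\lambda^{-3})$ and $E'>0$ on $(\lambda^{-3},\infty)$, where $\frac4{27}<\lambda^{-3}<\frac14$. On $(0,\frac14]$ we have $E\le bz^{-1}$ and $|E'|\le bz^{-2}$.
\item[(c)] For $z\ge1$: $\frac za\le b$ and $0<\frac za-1=zk\le bz^{-2/3}$. The limit $E_\infty=\lim_{z\to\infty}E(z)$ is finite, and $\frac{E_\infty}{E(z)}\le b$, $\frac{E_\infty}{E(z)}-1\le bz^{-2/3}$ for $z\ge1$. Moreover $E(2)-E(1)\ge\frac Y{10}$.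
\item[(d)] $\alpha\ge1/(4\log^2Y)$.
\item[(e)] $Y$ is continuous and strictly increasing on $I$, and $Y(\lambda)\to\infty$ as $\lambda\to\lambda_c$.
\end{enumerate}
\end{lemma}

\begin{proof}
The function $a_{\lambda_c}$ is continuous and positive on $[0,\infty)\setminus\{\frac12\}$, $a_{\lambda_c}(z)/z\to1$ at infinity, and $a_\lambda\ge a_{\lambda_c}$. So there is an absolute $c\in(0,1)$ with $a\ge c$ on $(0,\frac14]$ and $a\ge cz$ on $[1,\infty)$. Also $a\le1+z$. We take $b=\frac{200}ce^{3/c}$.

(a) On $(0,\frac14]$ we have $\phi\le1/a\le1/c$. Further $\phi'=-e^{-A}a^{-2}(1+a')=-e^{-A}a^{-2}\big(2-\frac\lambda3z^{-2/3}\big)\le0$ for $z\ge(\lambda/6)^{3/2}$, and $(\lambda/6)^{3/2}<(\lambda_c/6)^{3/2}=2^{-5/2}<\frac14$. So $\phi\le1/c$ everywhere. On $(0,\frac14]$ we have $A\le\frac1{4c}$ and $a\le2$, so $\phi\ge\frac12e^{-1/(4c)}$ and $\int_0^{4/27}z\phi\ge\frac4{729}e^{-1/(4c)}\ge1/b$.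

(b) The sign of $E'=kE$ is that of $\lambda z^{1/3}-1$, and $\frac4{27}=\lambda_c^{-3}<\lambda^{-3}\le\frac{125}{729}<\frac14$. On $(0,\frac14]$, $E\le e^{1/(4c)}z^{-1}$, and $|k|\le\frac1{cz}$ because $0<\lambda z^{1/3}<2$.

(c) For $z\ge1$ we have $\frac za\le\frac1c$ and $0<zk\le\frac{2z^{1/3}}{cz}$. Hence $\int_z^\infty k\le s:=\frac3cz^{-2/3}$, so $E_\infty/E(z)=\exp\int_z^\infty k\le e^{3/c}$ and $E_\infty/E(z)-1\le e^s-1\le se^s\le\frac3ce^{3/c}z^{-2/3}$. On $[1,2]$ we have $k\ge\frac{0.8}{2\cdot3}\ge\frac1{10}$ and $E\ge E(1)$, so $E(2)-E(1)=\int_1^2kE\ge\frac Y{10}$.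

(d) The minimum point $x_0=(\lambda/3)^{3/2}$ lies in $[0.46,0.5)$, so $\alpha=1-2x_0\le0.08$ and the interval $|x-x_0|\le\frac12\sqrt\alpha$ lies in $[\frac14,\frac34]$. There $a''=\frac{2\lambda}9x^{-5/3}\le\frac49\,4^{5/3}\le5$, so Taylor's formula gives $a\le\alpha+\frac52\cdot\frac\alpha4\le2\alpha$ on the interval. Hence $\log Y=A(1)\ge\frac{\sqrt\alpha}{2\alpha}=\frac1{2\sqrt\alpha}$.

(e) For each $x>0$, $1/a_\lambda(x)$ is continuous and strictly increasing in $\lambda$, and $1/a_\lambda\le1/\alpha(\lambda')$ for $\lambda\le\lambda'<\lambda_c$. So $A_\lambda(1)$ is continuous by dominated convergence, strictly increasing, and tends to $\int_0^1dx/a_{\lambda_c}=\infty$ by monotone convergence.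
\end{proof}

\section{A convex set of profiles}\label{sec:K}

\subsection*{Constants}
Fix $\eta_*\in(0,\frac1{20}]$ and $\eta\in[\eta_*,\frac1{20}]$. The constants are chosen in the following order. The absolute constants
\[
C_1=2b^2+1,\qquad C_2=C_1+2,\qquad C_3=bC_1C_2,\qquad s_1=\frac1{4b^2C_2}
\]
come first; $C_1$ will bound the profile and $C_2$ the flux $F$. The constants
\[
s_2=\frac{40b}{\eta_*},\quad m_*=\frac{\eta_*s_1}{40b},\quad C_4=\frac{b^2C_2}{m_*},\quad Z=\Big(\frac{16b^2}{\eta_*}\Big)^{3/2},\quad\kappa=C_4Z^2+1,\quad\kappa'=4\kappa\,(C_1+\kappa+4)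
\]
depend only on $\eta_*$. Note that $s_1<1<s_2$ and $Z\ge2$. For $\varepsilon<s_1/Y(\frac95)$, Lemma~\ref{lem:coeff}(e) gives unique $\lambda_1<\lambda_2$ in $I$ with $\varepsilon Y(\lambda_i)=s_i$. For $\lambda\in[\lambda_1,\lambda_2]$,
\begin{equation}\label{eq:window}
s_1\le\varepsilon Y\le s_2,\qquad\frac\varepsilon\alpha\le\omega(\varepsilon):=4\varepsilon\log^2(s_2/\varepsilon),
\end{equation}
by Lemma~\ref{lem:coeff}(d), and $\omega(\varepsilon)\to0$ as $\varepsilon\to0$. We choose $\varepsilon_0\le\min\{\frac15,s_1/Y(\frac95)\}$, depending only on $\eta_*$, such that for all $\varepsilon\in(0,\varepsilon_0)$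
\begin{gather}
C_4Z^2\varepsilon\le\tfrac14,\qquad\kappa'\varepsilon\le\tfrac14\eta_*^2,\qquad40\,C_3\varepsilon\le\eta_*s_1,\label{eq:small1}\\
7C_2\,\omega(\varepsilon)\le m_*,\qquad4C_2\,\omega(\varepsilon)+b^2C_2\,\varepsilon\log Z\le\tfrac14.\label{eq:small2}
\end{gather}
Fix such an $\varepsilon$. Then $\varepsilon\le\theta\le2\varepsilon$ and $\theta\le\frac14$. Let $w(z)=(Z/z)^\theta$ for $z>0$; note that $w(\frac z2)=2^\theta w(z)\le\sqrt2\,w(z)$.

\subsection*{The set $K$}
Let $K$ be the set of measurable $\Psi\ge0$ on $(0,\infty)$ with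
\begin{enumerate}
\item[(K1)] $\int_0^Zz\Psi\,dz=1-\eta$ and $\int_Z^\infty z\Psi\,dz=\eta$;
\item[(K2)] $\Psi\le C_1$ a.e.\ on $(0,Z)$ and $\Psi\le C_4\varepsilon$ a.e.\ on $[1,Z)$;
\item[(K3)] $|g-\theta N|\le3\theta\eta^2w^2$ a.e.\ on $(Z,\infty)$.
\end{enumerate}
Condition (K2) describes a core of order one followed by a region where the density is of order $\varepsilon$, and (K3) is the relation found for \eqref{eq:model}, with room to spare. By (K1) and (K2), $K\subset X_+$. The set $K$ is convex because $g-\theta N$ is linear in $\Psi$. It is closed in $X$: a convergent sequence has a subsequence converging almost everywhere, and $N$ converges pointwise. It is nonempty, since it contains $2(1-\eta)\mathbf 1_{(0,1)}+\theta\eta wz^{-2}\mathbf 1_{(Z,\infty)}$, for which $N=\eta w$ and $g=\theta N$ on $(Z,\infty)$.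

\begin{lemma}\label{lem:K}
Let $\Psi\in K$. The following hold, almost everywhere where $\Psi$ or $g$ appears.
\begin{enumerate}
\item[(a)] On $(Z,\infty)$: $0.85\,\eta w\le N\le1.15\,\eta w$ and $0.7\,\theta\eta w\le g\le1.3\,\theta\eta w$.
\item[(b)] $g\le\kappa\varepsilon w$ on $[1,\infty)$; $N\le w$ on $(0,\infty)$; $\int_0^{z/2}w\,du\le zw(z)$ for $z>0$.
\item[(c)] $\Psi\le C_1$, $g\le C_1$ on $(0,\infty)$, and $n(0)\le C_1+1$.
\item[(d)] $F\le C_2$ on $(0,\infty)$; $F\le C_1C_2z^2$ on $(0,1]$; $F\ge\frac\eta2$ on $[1,Z]$.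
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $-zN'=g$, we have $(z^\theta N)'=-z^{\theta-1}(g-\theta N)$ almost everywhere. By (K1) and (K3),
\begin{equation}\label{eq:tailint}
|z^\theta N(z)-Z^\theta\eta|\le3\theta\eta^2Z^{2\theta}\int_Z^\infty x^{-1-\theta}\,dx=3\eta^2Z^\theta ,
\end{equation}
that is, $|N-\eta w|\le3\eta^2w\le0.15\,\eta w$. As $w^2\le w$ on $(Z,\infty)$, (K3) gives $|g-\theta N|\le0.15\,\theta\eta w$.

(b) On $[1,Z)$ we have $w\ge1$ and $g\le C_4Z^2\varepsilon$; on $(Z,\infty)$, $g\le1.3\,\theta\eta w\le\varepsilon w$. On $(0,Z]$, $N\le1\le w$; beyond $Z$ use (a). Finally $\int_0^{z/2}w=\frac{2^{\theta-1}}{1-\theta}zw(z)$ and $\frac{2^{\theta-1}}{1-\theta}\le\frac43\,2^{-3/4}<1$.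

(c) On $(0,1)$, $g\le\Psi\le C_1$. On $[1,Z)$, $\Psi\le g\le C_4Z^2\varepsilon\le\frac14$, and on $(Z,\infty)$, $\Psi\le g\le1$ by (a). Also $n(0)\le C_1+N(1)\le C_1+1$.

(d) The upper bounds follow from (c) and Lemma~\ref{lem:flux}(d), (b). For $z\in[1,Z]$ we have $N(z)\ge\eta$ and $1-N(z)\ge\int_0^1x\Psi\ge1-\eta-C_4\varepsilon Z^2\ge\frac12$, and $F\ge(1-N)N$.
\end{proof}

The next lemma makes the tail computation of Section~\ref{sec:heur} rigorous on $K$. No regularity of $g$ is assumed; (K3) replaces $g$ by $\theta N$, which is Lipschitz, and this is enough to evaluate $L$.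

\begin{lemma}\label{lem:Ftail}
Let $\Psi\in K$ and $B=F-(1+\theta)N+N^2$. For $z\ge Z$,
\[
|B(z)|\le\kappa'\varepsilon\,w(z)^2\le\tfrac14\eta^2w(z)^2,\qquad F(z)\le2\eta w(z).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:decomp}, $B=(L-\theta N)+R_1+R_2$. Fix $z\ge Z\ge2$ and write $w=w(z)$. For $y\ge\frac z2\ge1$, Lemma~\ref{lem:K}(b) gives $g(y)\le2\kappa\varepsilon w$, hence
\begin{equation}\label{eq:half}
y\Psi(y)\le\frac{4\kappa\varepsilon w}z\quad(y\ge\tfrac z2),\qquad n(\tfrac z2)\le2\kappa\varepsilon w\int_{z/2}^\infty\frac{dy}{y^2}=\frac{4\kappa\varepsilon w}z,\qquad\int_0^{z/2}N\le zw .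
\end{equation}

\emph{The terms $R_1$ and $R_2$.} Lemma~\ref{lem:flux}(d) and \eqref{eq:half} give $R_2\le8\kappa\varepsilon w^2$. Next, $\int_0^{z/2}g\le C_1+\kappa\varepsilon\int_0^{z/2}w(u)\,du\le C_1+\kappa\varepsilon zw$ and $z^{-1}\le z^{-\theta}\le w$, so $R_1\le4\kappa\varepsilon(C_1+\kappa)w^2$.

\emph{The term $L-\theta N$ for $z\ge2Z$.} For $x\in(\frac z2,z)$ we have $x>Z$, so $g(x)=\theta N(x)+e(x)$ with $|e(x)|\le3\theta\eta^2\cdot2w^2\le\theta w^2$. Using $\int_0^\infty n=1$,
\[
L-\theta N(z)=\int_0^{z/2}e(z-y)n(y)\,dy+\theta\int_0^{z/2}[N(z-y)-N(z)]\,n(y)\,dy-\theta N(z)\int_{z/2}^\infty n\,dy .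
\]
The first term is at most $\theta w^2$ in absolute value. In the second, $0\le N(z-y)-N(z)\le4\kappa\varepsilon wy/z$ by \eqref{eq:half}, and $\int_0^{z/2}yn\le\int_0^{z/2}N\le zw$; so it is at most $4\theta\kappa\varepsilon w^2\le\kappa\varepsilon w^2$. The third is at most $\theta N(z)N(\frac z2)\le2\theta w^2$ in absolute value. Since $\theta\le2\varepsilon$ and $\kappa\ge1$, we get $|L-\theta N|\le(\kappa+6)\varepsilon w^2\le8\kappa\varepsilon w^2$.

\emph{The term $L-\theta N$ for $Z\le z<2Z$.} Here no cancellation is needed. Since $x\ge\frac z2\ge\frac Z2$ implies $w(x)\le2$, we have $L\le2\kappa\varepsilon$; also $\theta N\le2\varepsilon$, and $w^2\ge2^{-2\theta}\ge\frac12$. So $|L-\theta N|\le(4\kappa+4)\varepsilon w^2\le8\kappa\varepsilon w^2$.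

The sum of the bounds is $\kappa'\varepsilon w^2$, and $\kappa'\varepsilon\le\frac14\eta^2$ by \eqref{eq:small1}. Finally $F\le(1+\theta)N+B\le(1.25\cdot1.15+\frac\eta4)\,\eta w\le2\eta w$.
\end{proof}

\section{The operator $H$ on $K$}\label{sec:H}

Let $\Psi\in K$, $\lambda\in[\lambda_1,\lambda_2]$, $F=F[\Psi]$, and let $H=H[\Psi,\lambda]$ be given by \eqref{eq:H}. The function $E'F$ is integrable on $(0,\infty)$: it is continuous, $|E'|F\le bC_1C_2=C_3$ on $(0,\frac14]$ by Lemmas~\ref{lem:coeff}(b) and~\ref{lem:K}(d), and $\int_1^\infty E'F\le C_2E_\infty$. So $H$ is continuous on $(0,\infty)$, and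
\begin{equation}\label{eq:HgammaD}
H=\phi\,(\gamma+\varepsilon D),\qquad\gamma=\varepsilon\int_0^\infty E'F\,dx,\qquad D(z)=E(z)F(z)-\int_0^zE'F\,dx .
\end{equation}
Let $m=\int_0^ZzH\,dz$. The positivity of $H$ is not evident, because $E'<0$ near $0$. It holds because the positive part of $\int E'F$ is of order $Y$, which is of order $1/\varepsilon$, while the negative part is bounded.

\begin{lemma}\label{lem:H}
For $\Psi\in K$ and $\lambda\in[\lambda_1,\lambda_2]$:
\begin{enumerate}
\item[(a)] $0\le D\le C_3$ on $(0,\lambda^{-3}]$ and $D\le EF+C_3$ on $[\lambda^{-3},\infty)$. Moreover $\frac1{40}\eta\,\varepsilon Y\le\gamma\le bC_2\,\varepsilon Y$ and $\varepsilon C_3\le\gamma$.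
\item[(b)] $H\ge0$ on $(0,\infty)$; $H\le2\gamma\phi+7C_2\varepsilon/\alpha$ on $(0,1]$; $H\le b^2C_2\,\varepsilon z^{-2}$ on $[1,\infty)$.
\item[(c)] $m\ge\gamma/b$ and $m\ge m_*$. If $\lambda=\lambda_1$ then $m<1-\eta$, and if $\lambda=\lambda_2$ then $m>1-\eta$.
\item[(d)] $H/m\le C_1$ on $(0,Z]$ and $H/m\le C_4\varepsilon$ on $[1,Z]$.
\item[(e)] $\rho:=z^2H-\theta N$ is continuous and satisfies $|\rho|\le3\theta\eta^2w^2$ on $[Z,\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $z\le\lambda^{-3}<\frac14$ we have $D=EF+\int_0^z|E'|F$, and each term lies in $[0,C_3z]$. For $z\ge\lambda^{-3}$, $-\int_0^zE'F\le\int_0^{\lambda^{-3}}|E'|F\le C_3$, because $E'F\ge0$ beyond $\lambda^{-3}$. Dropping the negative part of the integral, $\gamma\le\varepsilon C_2E_\infty\le bC_2\varepsilon Y$. In the other direction, $F\ge\frac\eta2$ on $[1,2]\subset[1,Z]$ gives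
\[
\gamma\ge\varepsilon\Big(\frac\eta2\big(E(2)-E(1)\big)-C_3\Big)\ge\varepsilon\Big(\frac{\eta Y}{20}-C_3\Big),
\]
and $C_3\le\frac{\eta_*s_1}{40\varepsilon}\le\frac{\eta Y}{40}$ by \eqref{eq:small1} and \eqref{eq:window}. So $\gamma\ge\frac1{40}\eta\varepsilon Y\ge\varepsilon C_3$.

(b) For $z\le\lambda^{-3}$, \eqref{eq:HgammaD} and (a) give $\gamma\phi\le H\le2\gamma\phi$. For $z\ge\lambda^{-3}$, $H\ge0$ by \eqref{eq:H}, since $E'\ge0$ on $[z,\infty)$. For $\lambda^{-3}\le z\le1$, (a) gives $H\le2\gamma\phi+\varepsilon\phi EF$, and $\varepsilon\phi EF=\frac{\varepsilon F}{za}\le\frac{27}4\cdot\frac{C_2\varepsilon}\alpha$. For $z\ge1$, by \eqref{eq:H} and $\phi E=\frac1{za}$,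
\begin{equation}\label{eq:Htail}
z^2H=\varepsilon\,\frac za\,(F+\Gamma),\qquad\Gamma(z)=\frac1{E(z)}\int_z^\infty E'F\,dx\le\Big(\frac{E_\infty}{E(z)}-1\Big)\sup_{[z,\infty)}F,
\end{equation}
so $z^2H\le\varepsilon bC_2E_\infty/E(z)\le b^2C_2\varepsilon$.

(c) Since $H\ge\gamma\phi$ on $(0,\frac4{27}]$ and $H\ge0$, we have $m\ge\gamma/b\ge\frac{\eta_*}{40b}\varepsilon Y$. This is at least $m_*$, and it equals $1>1-\eta$ for $\lambda=\lambda_2$. By (b), (a), \eqref{eq:window} and \eqref{eq:small2},
\[
m\le\int_0^1z\Big(2b\gamma+\frac{7C_2\varepsilon}\alpha\Big)dz+b^2C_2\varepsilon\log Z\le b\gamma+\tfrac14\le b^2C_2\,\varepsilon Y+\tfrac14,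
\]
which equals $\frac12<1-\eta$ for $\lambda=\lambda_1$.

(d) On $(0,1]$, $H/m\le\frac{2b\gamma}{\gamma/b}+\frac{7C_2\omega(\varepsilon)}{m_*}\le2b^2+1=C_1$. On $[1,Z]$, $H/m\le b^2C_2\varepsilon/m_*=C_4\varepsilon\le1\le C_1$.

(e) Let $z\ge Z$. By Lemma~\ref{lem:Ftail}, $F\le2\eta w(z)$ on $[z,\infty)$, so $\Gamma\le2\eta w\,bz^{-2/3}$. From \eqref{eq:Htail} and Lemma~\ref{lem:coeff}(c),
\[
|z^2H-\varepsilon F|\le\varepsilon\Big(\frac za-1\Big)F+\varepsilon\frac za\Gamma\le2(b+b^2)\,\varepsilon\eta\,wz^{-2/3}\le4b^2Z^{-2/3}\varepsilon\eta\,w^2\le\tfrac14\varepsilon\eta^2w^2,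
\]
where we used $z^{-2/3}=Z^{-2/3}(Z/z)^{2/3}\le Z^{-2/3}w$, valid as $\theta<\frac23$, and $Z^{-2/3}=\frac{\eta_*}{16b^2}$. Since $\theta=\varepsilon(1+\theta)$, we have $\varepsilon F-\theta N=\varepsilon(B-N^2)$, and Lemmas~\ref{lem:K}(a) and~\ref{lem:Ftail} give $|\varepsilon F-\theta N|\le(1.15^2+0.25)\,\varepsilon\eta^2w^2$. The sum of the two bounds is less than $2\varepsilon\eta^2w^2\le3\theta\eta^2w^2$.
\end{proof}

\begin{remark}
The bound $C_1$ in (d) is an absolute constant although $\gamma$ ranges between multiples of $\eta_*$ and constants that involve $C_1$ itself. This is the effect of dividing by $m$: the amplitude $\gamma$ cancels, and (K2) closes without circularity. The bound $\eta\ge\eta_*$ is used for the lower bound on $\gamma$, which comes from encounters between the core and the tail, and to make the errors of size $Z^{-2/3}\eta$ and $\varepsilon$ small compared with $\eta^2$. The bound $\eta\le\frac1{20}$ does not appear in the model \eqref{eq:model}; it is the price of treating $N^2$ as a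 perturbation in (K3), and it is used to get $N\le1.15\,\eta w$ and $g>0$ from (K3).
\end{remark}

\section{The fixed point}\label{sec:fixed}

We use Schauder's theorem in the following form: if $\mathcal K$ is a nonempty closed convex subset of a Banach space and $\mathcal T:\mathcal K\to\mathcal K$ is continuous with relatively compact image, then $\mathcal T$ has a fixed point. Let $\mathcal K=K\times[\lambda_1,\lambda_2]\subset X\times\mathbb R$. For $(\Psi,\lambda)\in\mathcal K$, with $H,m,\rho$ as in Section~\ref{sec:H}, define $\mathcal T(\Psi,\lambda)=(\tilde\Psi,\tilde\lambda)$ by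
\[
\tilde\Psi=(1-\eta)\frac Hm\ \text{ on }(0,Z),\qquad z^2\tilde\Psi=\theta\tilde N+\rho\ \text{ on }(Z,\infty),\qquad\tilde N(z)=z^{-\theta}\Big[Z^\theta\eta-\int_Z^zx^{\theta-1}\rho\,dx\Big],
\]
\[
\tilde\lambda=\min\big\{\lambda_2,\max\{\lambda_1,\lambda+1-\eta-m\}\big\}.
\]
The function $\tilde N$ solves $-z\tilde N'=\theta\tilde N+\rho$ with $\tilde N(Z)=\eta$. The second component increases $\lambda$ when the core has too little mass and decreases it when the core has too much; it builds an intermediate value argument into the fixed point problem, so that no uniqueness or continuous dependence on $\lambda$ is needed.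

\emph{$\mathcal T$ maps $\mathcal K$ into itself.} By Lemma~\ref{lem:H}(e) and the computation in \eqref{eq:tailint}, $|\tilde N-\eta w|\le3\eta^2w$ on $[Z,\infty)$. Hence $\tilde N\to0$ at infinity, and $z^2\tilde\Psi=\theta\tilde N+\rho\ge\theta(\eta-6\eta^2)w>0$. Since $\tilde N'=-z\tilde\Psi$, we get $\tilde N(z)=\int_z^\infty x\tilde\Psi\,dx$ for $z\ge Z$. So (K1) holds, (K3) is Lemma~\ref{lem:H}(e), and nonnegativity on $(0,Z)$ and (K2) follow from Lemma~\ref{lem:H}(b), (d).

The conditions defining $K$ do not prevent oscillations, so compactness has to come from the map. It does, because $\mathcal T$ sees $\Psi$ only through the integrated quantities $F$ and $N|_{[Z,\infty)}$.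

\begin{lemma}\label{lem:conv}
Let $(\Psi_j,\lambda_j)\in\mathcal K$ with $\lambda_j\to\lambda$, and suppose that $F_j=F[\Psi_j]$ converges pointwise on $(0,\infty)$ and the tail mass $N_j$ of $\Psi_j$ converges pointwise on $[Z,\infty)$. Then $\mathcal T(\Psi_j,\lambda_j)$ converges in $X\times\mathbb R$, and the limit is given by the formulas for $\mathcal T$ with the limits of $F_j$, $N_j$, $\lambda_j$ in place of $F$, $N$, $\lambda$.
\end{lemma}

\begin{proof}
For fixed $z$ the values of $a,A,E,E',\phi$ at $z$ depend continuously on $\lambda\in[\lambda_1,\lambda_2]$, by dominated convergence with $1/a\le1/\alpha(\lambda_2)$. The integrands $E_j'F_j$ have an integrable majorant independent of $j$: on $(0,\frac14]$ they are bounded by $C_3$; on $[\frac14,1]$ we have $|k|\le4/\alpha(\lambda_2)$, $E\le4Y(\lambda_2)$ and $F_j\le C_2$; on $[1,\infty)$ they are at most $bx^{-5/3}\cdot bY(\lambda_2)\cdot C_2$. So $H_j$ converges pointwise. By Lemma~\ref{lem:H}(a), (b), $H_j\le2b^2C_2s_2+7C_2\varepsilon/\alpha(\lambda_2)$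 on $(0,1]$ and $H_j\le b^2C_2\varepsilon$ on $[1,\infty)$. Hence $m_j$ converges, to a limit at least $m_*>0$, and $\tilde\lambda_j$ converges. The functions $\rho_j$ converge pointwise on $[Z,\infty)$ and are uniformly bounded by Lemma~\ref{lem:H}(e), so $\tilde N_j$ and then $\tilde\Psi_j$ converge pointwise. Since $\tilde\Psi_j\in K$, we have $\tilde\Psi_j\le C_1\mathbf 1_{(0,Z)}+1.3\,\theta\eta wz^{-2}\mathbf 1_{(Z,\infty)}$ almost everywhere, and this majorant lies in $X$. So $\tilde\Psi_j$ converges in $X$.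
\end{proof}

\emph{Continuity.} If $(\Psi_j,\lambda_j)\to(\Psi,\lambda)$ in $\mathcal K$, then $F_j\to F[\Psi]$ pointwise by Lemma~\ref{lem:flux}(c), and $|N_j(z)-N(z)|\le\|\Psi_j-\Psi\|_X\to0$. Lemma~\ref{lem:conv} gives $\mathcal T(\Psi_j,\lambda_j)\to\mathcal T(\Psi,\lambda)$.

\emph{Compactness.} Let $(\Psi_j,\lambda_j)$ be any sequence in $\mathcal K$, and pass to a subsequence along which $\lambda_j$ converges. By Lemmas~\ref{lem:flux}(b) and~\ref{lem:K}(c), (d), the $F_j$ are bounded by $C_2$ and have the common Lipschitz constant $C_1r\,(r(C_1+1)+1)$ on $(0,r]$. The $N_j$ are bounded by $1$ and have Lipschitz constant $1$ on $[Z,\infty)$, because $|N_j'|=g_j/z\le1$ there. The Arzel\`a--Ascoli theorem on $[\frac1r,r]$ and on $[Z,Z+r]$, $r=2,3,\dots$, and a diagonal argument give a subsequence along which $F_j$ and $N_j|_{[Z,\infty)}$ converge pointwise. By Lemma~\ref{lem:conv}, $\mathcal T(\Psi_j,\lambda_j)$ converges along it. So the image of $\mathcal T$ is relatively compact.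

\emph{A fixed point of $\mathcal T$ is a fixed point of $H$.} By Schauder's theorem there is $(\Psi,\lambda)\in\mathcal K$ with $\mathcal T(\Psi,\lambda)=(\Psi,\lambda)$. If $\lambda=\lambda_1$, then $m<1-\eta$ by Lemma~\ref{lem:H}(c), and $\tilde\lambda>\lambda_1$, a contradiction; if $\lambda=\lambda_2$, then $m>1-\eta$ and $\tilde\lambda<\lambda_2$, again a contradiction. So $\tilde\lambda=\lambda\in(\lambda_1,\lambda_2)$, the truncation is inactive, and $m=1-\eta$. Thus $\Psi=H$ almost everywhere on $(0,Z)$. On $(Z,\infty)$, $\tilde N$ is the tail mass of $\tilde\Psi=\Psi$, so $\tilde N=N$ and $z^2\Psi=\theta N+\rho=z^2H$ almost everywhere. We put $\Phi:=H$, the continuous representative of $\Psi$. Then $\Phi\in K$ and $\Phi=H[\Phi,\lambda]$ everywhere on $(0,\infty)$.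

\emph{$\Phi$ is a stationary solution.} We have $\Phi\in X_+$ and $\int_0^\infty z\Phi=1$. Since $\Phi$ is continuous, $F=F[\Phi]\in C^1((0,\infty))$ by Lemma~\ref{lem:flux}(a), and then \eqref{eq:H} shows $\Phi\in C^1((0,\infty))$. Multiplying \eqref{eq:H} by $za$ and using $za\phi=1/E$,
\[
G=za\Phi-\varepsilon F=\frac\varepsilon E\int_z^\infty E'F\,dx,\qquad\text{so}\qquad G'=-kG-\varepsilon kF=-kza\Phi=(1-\lambda z^{1/3})\Phi .
\]
By Lemma~\ref{lem:balance}, \eqref{eq:a-form}, and hence \eqref{eq:stat}, holds for every $z>0$. As $z\to\infty$, $G\to0$ because $E\ge Y$ on $[1,\infty)$ and $E'F$ is integrable. As $z\to0$, $G\to0$ because $E\ge1/z$. Hence $\int_0^\infty(1-\lambda z^{1/3})\Phi\,dz=0$, which is the formula for $\lambda$ in \eqref{eq:constraints}.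

The first part of \eqref{eq:thmA} is (K1). The second is Lemma~\ref{lem:K}(a) divided by $z^2$, and it holds for all $z\ge Z$ by continuity. So $\Phi$ is algebraically decaying with $p=2+\theta$. Since $Z$ does not depend on $\eta$ and $\int_Z^\infty z\Phi_{\varepsilon,\eta}=\eta$, different $\eta$ give different solutions; for $\eta_*<\frac1{20}$ the parameter $\eta$ runs through an interval of positive length. This proves Theorem~\ref{thm:A} except for its last sentence.

\section{The limit $\varepsilon\to0$}\label{sec:limit}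

Fix $\eta$, let $\varepsilon\to0$, and let $\Phi=\Phi_{\varepsilon,\eta}=\phi_\lambda(\gamma+\varepsilon D)$ be the solutions found above, with $\lambda,\gamma,D$ depending on $\varepsilon$. By \eqref{eq:window}, $Y(\lambda)\ge s_1/\varepsilon\to\infty$; as $Y$ is finite and increasing on $I$, $\lambda\to\lambda_c$. By Lemma~\ref{lem:H}(c), $0<\gamma\le bm\le b$. We show that
\begin{equation}\label{eq:limit}
\Phi(z)-\gamma\,\phi_{\lambda_c}(z)\mathbf 1_{(0,1/2)}(z)\to0\qquad\text{for every }z\ne\tfrac12 .
\end{equation}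

Let $z<\frac12$. On $[0,z]$ we have $1/a_\lambda\le1/a_{\lambda_c}$, and the latter is bounded. Hence $\phi_\lambda(z)\to\phi_{\lambda_c}(z)$ by dominated convergence, and $E(z)\le e^{A_{\lambda_c}(z)}/z$. If $z\le\lambda^{-3}$ then $0\le D(z)\le C_3$; otherwise $|D(z)|\le E(z)F(z)+C_3+\int_{\lambda^{-3}}^zE'F\le2C_2E(z)+C_3$. So $D(z)$ stays bounded, $\varepsilon\phi_\lambda(z)D(z)\to0$, and \eqref{eq:limit} holds. Let $z\in(\frac12,1]$. Then $A_\lambda(z)\to\int_0^zdx/a_{\lambda_c}=\infty$ and $a_\lambda(z)\ge a_{\lambda_c}(z)>0$, so $\phi_\lambda(z)\to0$, and $\Phi(z)\le2b\phi_\lambda(z)+7C_2\,\omega(\varepsilon)\to0$ by Lemma~\ref{lem:H}(b). For $z\ge1$ the same lemma gives $\Phi(z)\le b^2C_2\varepsilon\to0$.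

The functions in \eqref{eq:limit} are uniformly bounded, since $\Phi\le C_1$, $\gamma\le b$, and $\phi_{\lambda_c}\le b$ on $(0,\frac12)$ as a pointwise limit of the $\phi_\lambda$. Multiplying \eqref{eq:limit} by $z$ and integrating over $(0,Z)$, we get $1-\eta-\gamma\int_0^{1/2}z\phi_{\lambda_c}\,dz\to0$ by dominated convergence. So $\gamma\to(1-\eta)\big/\int_0^{1/2}z\phi_{\lambda_c}\,dz$, and \eqref{eq:limit} gives $\Phi(z)\to(1-\eta)\Phi_{LSW}(z)$ for $z\ne\frac12$. This completes the proof of Theorem~\ref{thm:A}. \qed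

\begin{thebibliography}{1}
\bibitem{HNV} Michael Herrmann, Barbara Niethammer, Juan J.L. Velazquez, \emph{Self-similar solutions for the LSW model with encounters}, arXiv:0803.3521 (2008).
\end{thebibliography}
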